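\title{Multiplier algebras of weighted Dirichlet spaces as quotients of Drury--Arveson multiplier algebras}

\begin{abstract}
For $0<a<1$ let $\mathcal{D}_a$ be the reproducing kernel Hilbert space on the unit disc with kernel $(1-z\overline{w})^{-a}$. We show that composition with a map $b$ from the disc to a finite-dimensional ball $\mathbb{B}_d$ can carry the multiplier algebra of the Drury--Arveson space $H^2_d$ onto the multiplier algebra of $\mathcal{D}_a$ if and only if $a>\frac12$. The obstruction comes from counting interpolating points on circles with the help of the paving theorem, and it applies to other weights, including the Dirichlet space. For $a>\frac12$ we construct a holomorphic $b$ for which $\frac13(1-\langle b(z),b(w)\rangle)^{-1}$ and $(1-z\overline{w})^{-a}$ agree, as positive kernels, up to factors $1\pm\varepsilon_0$.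
\end{abstract}

\section{The question and the results}

Let $\mathbb{B}_d$ be the open unit ball of $\mathbb{C}^d$, $d\in\mathbb{N}$, and let $\mathbb{D}$ be the unit disc with boundary $\mathbb{T}$. The Drury--Arveson space $H^2_d$ is the reproducing kernel Hilbert space on $\mathbb{B}_d$ with kernel $1/(1-\langle z,w\rangle)$. For $a\in(0,1)$, the weighted Dirichlet space $\mathcal{D}_a$ is the reproducing kernel Hilbert space on $\mathbb{D}$ with kernel
\[
k_a(z,w)=\frac{1}{(1-z\overline{w})^{a}} .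
\]
If $\mathcal{H}$ is a reproducing kernel Hilbert space of functions on a set $X$, its multiplier algebra $\operatorname{Mult}(\mathcal{H})$ consists of the functions $\varphi:X\to\mathbb{C}$ with $\varphi f\in\mathcal{H}$ for all $f\in\mathcal{H}$, normed by the operator norm of $M_\varphi:f\mapsto\varphi f$. For $\mathcal{H}$ on $\mathbb{D}$, we say that $b:\mathbb{D}\to\mathbb{B}_d$ \emph{induces a surjection onto} $\operatorname{Mult}(\mathcal{H})$ if $\varphi\circ b\in\operatorname{Mult}(\mathcal{H})$ for every $\varphi\in\operatorname{Mult}(H^2_d)$ and every element of $\operatorname{Mult}(\mathcal{H})$ has this form; then $\varphi\mapsto\varphi\circ b$ is a surjective homomorphism $\operatorname{Mult}(H^2_d)\to\operatorname{Mult}(\mathcal{H})$. We write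
\[
K_b(z,w)=\frac{1}{1-\langle b(z),b(w)\rangle}.
\]

The binomial series gives $(1-x)^a=1-\sum_{n\ge1}c_nx^n$ with all $c_n>0$ and $\sum c_n=1$. Hence
\begin{equation}\label{eq:Phi}
k_a(z,w)=\frac{1}{1-\langle\Phi(z),\Phi(w)\rangle},\qquad \Phi(z)=(\sqrt{c_n}\,z^n)_{n\ge1},
\end{equation}
and $\Phi$ maps $\mathbb{D}$ into the unit ball of $\ell^2$. So $k_a$ is the pullback of a Drury--Arveson kernel in infinitely many variables. It is known that finitely many variables do not suffice: there is no $b:\mathbb{D}\to\mathbb{B}_d$ with $d<\infty$ and $k_a=K_b$. (The kernel $\langle b(z),b(w)\rangle$ generates a space of dimension at most $d$, while the space generated by $\sum c_n(z\overline{w})^n$ contains every monomial $z^n$, $n\ge1$.) Equality of kernels is a rigid requirement, and the following question from \cite{Hartz} asks only for the algebra.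

\medskip
\noindent\textbf{Question.} \emph{Let $a\in(0,1)$. Do there exist $d\in\mathbb{N}$ and $b:\mathbb{D}\to\mathbb{B}_d$ such that $b$ induces a surjection onto $\operatorname{Mult}(\mathcal{D}_a)$?}
\medskip

The model map $\Phi$ suggests two different guesses. On the circle,
\[
\|\Phi(z)-\Phi(w)\|^2=2\operatorname{Re}(1-z\overline{w})^a\asymp|z-w|^a ,
\]
because $|1-z\overline{w}|=|z-w|$ and $|\arg(1-z\overline{w})^a|\le a\pi/2$. The circle with the metric $|z-w|^{a/2}$ is covered by about $\epsilon^{-2/a}$ balls of radius $\epsilon$, like a set of finite dimension $2/a$, so metric considerations point to a positive answer for every $a$. The second guess comes from an energy count. If $b$ induces a surjection, its coordinates are multipliers of $\mathcal{D}_a$ and in particular elements of $\mathcal{D}_a$, so $\sum_{j=1}^d\|b_j\|^2_{\mathcal{D}_a}<\infty$ simply because the sum is finite. For $\Phi$ the corresponding sum is, by the asymptotics recalled in Section~\ref{sec:prelim},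
\[
\sum_{n\ge1}c_n\|z^n\|^2_{\mathcal{D}_a}\asymp\sum_{n\ge1}n^{-1-a}n^{1-a}=\sum_{n\ge1}n^{-2a},
\]
which converges exactly when $a>\frac12$. The second guess is the correct one: \emph{the answer is yes if and only if $a>\frac12$}. For kernels, $L_1\le L_2$ means that $L_2-L_1$ is positive semidefinite.

\begin{theorem}\label{thm:A}
Let $0<a\le\frac12$. There are no $d\in\mathbb{N}$ and $b:\mathbb{D}\to\mathbb{B}_d$ such that $b$ induces a surjection onto $\operatorname{Mult}(\mathcal{D}_a)$.
\end{theorem}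

\begin{theorem}\label{thm:B}
Let $\frac12<a<1$ and $0<\varepsilon_0<1$. There are $d\in\mathbb{N}$ and a holomorphic $b:\mathbb{D}\to\mathbb{B}_d$, continuous on $\overline{\mathbb{D}}$ with $|b|=1$ on $\mathbb{T}$, such that
\begin{equation}\label{eq:main}
(1-\varepsilon_0)\,k_a\le\tfrac13K_b\le(1+\varepsilon_0)\,k_a\quad\text{on }\mathbb{D}.
\end{equation}
Consequently $b$ induces a surjection onto $\operatorname{Mult}(\mathcal{D}_a)$. With $q=\sqrt{(1+\varepsilon_0)/(1-\varepsilon_0)}$ we have $\|\varphi\circ b\|\le q\|\varphi\|$ for $\varphi\in\operatorname{Mult}(H^2_d)$, and every $\psi\in\operatorname{Mult}(\mathcal{D}_a)$ is $\varphi\circ b$ for some $\varphi$ with $\|\varphi\|\le q\|\psi\|$.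
\end{theorem}

The obstruction uses little about $k_a$, and we prove it in the following form, which contains Theorem~\ref{thm:A} and also covers the Dirichlet space $a_n=1/(n+1)$. The complete Pick property is recalled in Section~\ref{sec:prelim}.

\begin{theorem}\label{thm:C}
Let $(a_n)_{n\ge0}$ be positive and nonincreasing with $a_0=1$ and $\sum a_n=\infty$, such that the space $\mathcal{H}$ on $\mathbb{D}$ with kernel $\sum a_n(z\overline{w})^n$ is a complete Pick space. Put $S(h)=\sum a_n(1-h)^n$. If $hS(h)\to0$ as $h\to0$ and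
\[
\sup_{0<h<1/2}\ S(h)\,\sup_n a_n\min(1,nh)<\infty ,
\]
then for no $d\in\mathbb{N}$ does a map $b:\mathbb{D}\to\mathbb{B}_d$ induce a surjection onto $\operatorname{Mult}(\mathcal{H})$.
\end{theorem}

\begin{proposition}\label{prop:D}
Let $a\in(0,1)$. If $b:\mathbb{D}\to\mathbb{B}_d$ induces a surjection onto $\operatorname{Mult}(\mathcal{D}_a)$, then $d\ge2$.
\end{proposition}

Section~\ref{sec:obstruction} proves the negative results by bounding the mean of $1-|b|^2$ over circles from below and from above. The proof of Theorem~\ref{thm:B} has two parts. Section~\ref{sec:curve} builds, for every $a\in(0,1)$, a finite-dimensional substitute for $\Phi$ whose kernel is \emph{pointwise} close to $k_a$ on $\mathbb{T}\times\mathbb{T}$; this confirms the metric guess as far as it goes. Sections~\ref{sec:form} and~\ref{sec:haar} pass from pointwise closeness to \eqref{eq:main}, and this is the only place where $a>\frac12$ is needed.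

\section{Kernels, multipliers and interpolating points}\label{sec:prelim}

Let $\mathcal{H}=\mathcal{H}(k)$ be a reproducing kernel Hilbert space on $X$ with kernel $k$ and $k(w,w)>0$ for all $w$, and let $k_w=k(\cdot,w)$. We use the following standard facts.

\begin{itemize}
\item[(K1)] If $\varphi\in\operatorname{Mult}(\mathcal{H})$, then $M_\varphi^*k_w=\overline{\varphi(w)}k_w$, so $|\varphi(w)|\le\|\varphi\|$. A function $\varphi$ is a multiplier of norm at most $M$ if and only if $(M^2-\varphi(z)\overline{\varphi(w)})k(z,w)\ge0$. The algebra $\operatorname{Mult}(\mathcal{H})$ is complete.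
\item[(K2)] (Aronszajn's theorem.) If $k\le\lambda k'$, then $\mathcal{H}(k)\subset\mathcal{H}(k')$ and $\|f\|^2_{\mathcal{H}(k')}\le\lambda\|f\|^2_{\mathcal{H}(k)}$.
\item[(K3)] $\mathcal{H}$ has the \emph{Pick property} if, whenever $z_1,\dots,z_n$ are distinct, $t_i\in\mathbb{C}$ and the matrix $[(M^2-t_i\overline{t_j})k(z_i,z_j)]$ is positive semidefinite, there is a multiplier $\psi$ with $\|\psi\|\le M$ and $\psi(z_i)=t_i$. It is a \emph{complete Pick space} if the same holds for matrix-valued targets; only the scalar case is used below. If $k(\cdot,z_0)=1$ for some $z_0$ and $1-1/k\ge0$, then $\mathcal{H}$ is a complete Pick space. This applies to $H^2_d$ and, by \eqref{eq:Phi}, to $\mathcal{D}_a$.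
\item[(K4)] If $a_n>0$ and $k(z,w)=\sum a_n(z\overline{w})^n$ on $\mathbb{D}$, then $\mathcal{H}$ consists of the holomorphic $f=\sum\hat f(n)z^n$ with $\|f\|^2=\sum|\hat f(n)|^2/a_n<\infty$.
\end{itemize}

In $H^2_d$, and in the spaces of (K4) with $a_0=1$, the constant $1$ is the kernel function at $0$ and has norm $1$; hence every multiplier $\varphi=\varphi\cdot1$ belongs to the space. The coordinate functions are multipliers of $H^2_d$ by (K1), since $\frac{1-z_j\overline{w_j}}{1-\langle z,w\rangle}=1+\sum_{i\ne j}\frac{z_i\overline{w_i}}{1-\langle z,w\rangle}\ge0$. For $d=1$, $H^2_1$ is the Hardy space and $\operatorname{Mult}(H^2_1)=H^\infty$.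

The two binomial series that we need are $k_a(z,w)=\sum_{n\ge0}a_n(z\overline{w})^n$ and $(1-x)^a=1-\sum_{n\ge1}c_nx^n$, where by Stirling's formula
\begin{equation}\label{eq:coeff}
a_n=\frac{\Gamma(n+a)}{\Gamma(a)\,n!}\asymp(n+1)^{a-1},\qquad c_n=\frac{a\,\Gamma(n-a)}{\Gamma(1-a)\,n!}\asymp n^{-1-a}.
\end{equation}
Letting $x\uparrow1$ gives $\sum c_n=1$, so $(1-x)^a=\sum_{n\ge1}c_n(1-x^n)$ for all $|x|\le1$. Normalized arc length on $\mathbb{T}$ is denoted by $m$.

Two elementary tools recur. \emph{Schur's test}: if $\int|T(x,y)|\,dy\le B$ for all $x$ and $\int|T(x,y)|\,dx\le B$ for all $y$, then the integral operator (or matrix) with kernel $T$ has norm at most $B$ on $L^2$. \emph{Geometric sums}: if $t$ runs over terms of a geometric progression of ratio at least $2$ and $p,T>0$, then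
\begin{equation}\label{eq:geom}
\sum_{t\le T}t^{p}\le\frac{T^{p}}{1-2^{-p}},\qquad\sum_{t\ge T}t^{-p}\le\frac{T^{-p}}{1-2^{-p}} .
\end{equation}

A surjective homomorphism knows nothing about the Hilbert spaces, so we need a notion that lives in the algebra and can be compared with the kernel. Distinct points $z_1,\dots,z_n\in X$ are \emph{$M$-interpolating for} $\operatorname{Mult}(\mathcal{H})$ if for all $t_i$ with $|t_i|\le1$ there is a multiplier $\psi$ with $\|\psi\|\le M$ and $\psi(z_i)=t_i$. Let $\hat k_i=k_{z_i}/\|k_{z_i}\|$ and let $G$ be the Gram matrix,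
\[
G_{ij}=\langle\hat k_j,\hat k_i\rangle=\frac{k(z_i,z_j)}{\sqrt{k(z_i,z_i)k(z_j,z_j)}} .
\]

\begin{lemma}\label{lem:interp}
\begin{itemize}
\item[(a)] If $z_1,\dots,z_n$ are $M$-interpolating, then $\sum_i|f(z_i)|^2/k(z_i,z_i)\le M^2\|f\|^2$ for all $f\in\mathcal{H}$.
\item[(b)] If $\mathcal{H}$ is a complete Pick space and $\lambda_1I\le G\le\lambda_2I$ with $\lambda_1>0$, then $z_1,\dots,z_n$ are distinct and $\sqrt{\lambda_2/\lambda_1}$-interpolating.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $t_i=\pm1$ and let $\psi$ interpolate these values with $\|\psi\|\le M$. By (K1), $M_\psi^*\hat k_i=t_i\hat k_i$, so $M_\psi^*\sum t_ix_i\hat k_i=\sum x_i\hat k_i$ and $\|\sum x_i\hat k_i\|^2\le M^2\|\sum t_ix_i\hat k_i\|^2$ for $x\in\mathbb{C}^n$. The average of $t_it_j$ over all choices of signs is $0$ for $i\ne j$, so averaging gives $\|\sum x_i\hat k_i\|^2\le M^2\sum|x_i|^2$. Thus $x\mapsto\sum x_i\hat k_i$ has norm at most $M$, and so does its adjoint $f\mapsto(f(z_i)/\|k_{z_i}\|)_i$.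

(b) Equal points would give equal rows of the invertible matrix $G$. Let $|t_i|\le1$, $T=\operatorname{diag}(t_i)$ and $M^2=\lambda_2/\lambda_1$. Then
\[
[(M^2-t_i\overline{t_j})G_{ij}]=M^2G-TGT^*\ge\lambda_2I-\lambda_2TT^*\ge0,
\]
and this matrix is the Pick matrix of (K3) conjugated by a positive diagonal matrix.
\end{proof}

\section{The obstruction: interpolating points on circles}\label{sec:obstruction}

Lemma~\ref{lem:interp}(a) with $f=1$ says that a circle $|z|=r$ carries at most $M^2(1-r^2)^{-a}$ points that are $M$-interpolating for $\operatorname{Mult}(\mathcal{D}_a)$. The plan is to count, on the same circle, points whose images under $b$ are interpolating for $\operatorname{Mult}(H^2_d)$.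

\begin{example}\label{ex:circulant}
Let $d=1$, $b(z)=z$, $h=1-r^2\le\frac12$, $N=\lceil1/h\rceil$ and $\omega=e^{2\pi i/N}$. For the points $r\omega^j$, $1\le j\le N$, the Gram matrix in $H^2_1$ is $G_{ij}=h\sum_nr^{2n}\omega^{(i-j)n}$. It is circulant, with eigenvectors $(\omega^{jl})_j$ and eigenvalues
\[
Nh\sum_{n\equiv l\ (\mathrm{mod}\ N)}r^{2n}=\frac{Nh\,(1-h)^{l}}{1-(1-h)^{N}},\qquad 0\le l\le N-1 .
\]
Here $1\le Nh\le2$, $(1-h)^l\ge(1-h)^{1/h}\ge\frac14$ and $(1-h)^N\le e^{-1}$, so $\frac14I\le G\le4I$ and the points are $4$-interpolating for $H^\infty$. If $\varphi\mapsto\varphi\circ b$ mapped $H^\infty$ into $\operatorname{Mult}(\mathcal{D}_a)$ with norm $C_0$, they would be $4C_0$-interpolating for $\operatorname{Mult}(\mathcal{D}_a)$, so $Nh^a\le16C_0^2$. This fails for small $h$ because $Nh^a\ge h^{a-1}$.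
\end{example}

The number of points in the example is the reciprocal of $1-|b|^2$ on the circle. We show that for general $b$ one finds a comparable number, with $1-|b|^2$ replaced by its mean.

For the rest of this section, $(a_n)$ is positive and nonincreasing, $a_0=1$, $\sum a_n=\infty$, and the space $\mathcal{H}$ with kernel $k(z,w)=\sum a_n(z\overline{w})^n$ is a complete Pick space. Then $k(z,z)=S(1-|z|^2)$ and $S(h)\to\infty$ as $h\to0$. Every $\mathcal{D}_a$, $0<a<1$, is of this type, with $a_{n+1}/a_n=\frac{n+a}{n+1}<1$ and $S(h)=h^{-a}$. We assume that $b:\mathbb{D}\to\mathbb{B}_d$ induces a surjection onto $\operatorname{Mult}(\mathcal{H})$.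

Norm convergence of multipliers implies pointwise convergence by (K1), so $\varphi\mapsto\varphi\circ b$ has closed graph. By the closed graph and open mapping theorems there is $C_0$ such that $\|\varphi\circ b\|\le C_0\|\varphi\|$, and each $\psi\in\operatorname{Mult}(\mathcal{H})$ is $\varphi\circ b$ with $\|\varphi\|\le C_0\|\psi\|$. This transfers interpolation in both directions.
\begin{itemize}
\item[(T1)] If $z_i$ are $M$-interpolating for $\operatorname{Mult}(\mathcal{H})$, then the points $b(z_i)$ are distinct and $C_0M$-interpolating for $\operatorname{Mult}(H^2_d)$: lift an interpolating $\psi$ to $\varphi$, so that $\varphi(b(z_i))=t_i$, and note that the $t_i$ can be taken distinct.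
\item[(T2)] If $b(z_i)$ are distinct and $M$-interpolating for $\operatorname{Mult}(H^2_d)$, then $z_i$ are $C_0M$-interpolating for $\operatorname{Mult}(\mathcal{H})$: compose an interpolating $\varphi$ with $b$.
\end{itemize}
The coordinates $b_j$ are compositions of coordinate functions with $b$, so $b_j\in\operatorname{Mult}(\mathcal{H})\subset\mathcal{H}$. Hence $b=\sum\hat b(n)z^n$ is holomorphic, with $\hat b(n)\in\mathbb{C}^d$, and
\begin{equation}\label{eq:energy}
\sum_{n\ge0}\frac{|\hat b(n)|^2}{a_n}=\sum_{j=1}^d\|b_j\|^2_{\mathcal{H}}<\infty .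
\end{equation}
This is the only use of $d<\infty$. Put
\[
u=1-|b|^2\in(0,1],\qquad\mu(r)=\int_{\mathbb{T}}u(r\zeta)\,dm(\zeta)=1-\sum_n|\hat b(n)|^2r^{2n}\in(0,1].
\]
Note that $u(z)$ is the reciprocal of the Drury--Arveson kernel on the diagonal at $b(z)$.

\begin{lemma}\label{lem:boundary}
We have $\sum_n|\hat b(n)|^2=1$, the radial limits of $b$ have norm $1$ almost everywhere on $\mathbb{T}$, and
\begin{equation}\label{eq:mu}
\mu(r)=\sum_{n\ge1}|\hat b(n)|^2(1-r^{2n}).
\end{equation}
\end{lemma}

\begin{proof}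
For $|x|<1$, monotonicity of $(a_n)$ gives
\[
\Big|(1-x)\sum a_nx^n\Big|=\Big|a_0+\sum_{n\ge1}(a_n-a_{n-1})x^n\Big|\le a_0+\sum_{n\ge1}(a_{n-1}-a_n)\le2 .
\]
Fix $N\ge2$, let $\omega=e^{2\pi i/N}$ and consider the points $r\zeta\omega^j$, $1\le j\le N$, with $\zeta\in\mathbb{T}$. The off-diagonal entries of their Gram matrix in $\mathcal{H}$ have modulus at most $2/(|1-r^2\omega^l|\,S(1-r^2))$ with $\omega^l\ne1$. This bound does not depend on $\zeta$ and tends to $0$ as $r\to1$. So there is $r_N<1$ with $\frac12I\le G\le\frac32I$ for $r\ge r_N$ and all $\zeta$. By Lemma~\ref{lem:interp}(b) and (T1), the points $b(r\zeta\omega^j)$ are $\sqrt3C_0$-interpolating for $\operatorname{Mult}(H^2_d)$, and Lemma~\ref{lem:interp}(a) with $f=1$ gives $\sum_ju(r\zeta\omega^j)\le3C_0^2$. Integrating in $\zeta$ yields $N\mu(r)\le3C_0^2$ for $r\ge r_N$. As $N$ is arbitrary, $\mu(r)\to0$, that is, $\sum|\hat b(n)|^2=1$, and \eqref{eq:mu} follows. The radial limits of the bounded function $b$ exist almost everywhere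 and have norm at most $1$; by bounded convergence the mean of their squared norm is $\lim(1-\mu(r))=1$.
\end{proof}

The next proposition says that $\mu(r)$ cannot tend to $0$ too fast. Without the rotational symmetry of Example~\ref{ex:circulant} the Gram matrix cannot be diagonalized. An upper bound for it is still within reach, because $\operatorname{Re}K_b$ is positive and its mean over a pair of circles is known; randomly chosen points then have small row sums. A lower bound is a different matter, since nothing prevents random points from having nearly equal images. The lower bound comes from passing to a subset of fixed proportion, by the following theorem of Marcus, Spielman and Srivastava.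

\begin{theorem}[Paving theorem \cite{MSS}]\label{thm:paving}
For each $\epsilon>0$ there is $p=p(\epsilon)\in\mathbb{N}$ such that for every complex Hermitian matrix $T$ with zero diagonal, of any size, the index set can be partitioned into $p$ sets on each of which the principal submatrix of $T$ has norm at most $\epsilon\|T\|$.
\end{theorem}

\begin{proposition}\label{prop:lower}
There is $c>0$ such that $\mu(r)\ge c/S(1-r^2)$ for all $r\in(0,1)$.
\end{proposition}

\begin{proof}
Let $K=K_b$ and $K_0=K(0,0)$. Since $\lambda\mapsto1/(1-\lambda)$ maps $\mathbb{D}$ into the half-plane $\operatorname{Re}>\frac12$, we have $\operatorname{Re}K>0$. Since $K$ is holomorphic in $z$ and antiholomorphic in $w$, the mean value property gives $\iint K(r\zeta,r\eta)\,dm(\zeta)\,dm(\eta)=K_0$.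

\emph{Choice of points.} Fix $r$ and write $\mu=\mu(r)$. The set $\Omega=\{\zeta\in\mathbb{T}:u(r\zeta)\le2\mu\}$ has $m(\Omega)\ge\frac12$ by Markov's inequality. Let $N=\lceil1/\mu\rceil$, so $1/\mu\le N\le2/\mu$. Let $\zeta_1,\dots,\zeta_N$ be independent with distribution $m|_\Omega/m(\Omega)$. For $i\ne j$, positivity of $\operatorname{Re}K$ gives
\[
\mathbb{E}\operatorname{Re}K(r\zeta_i,r\zeta_j)=\frac1{m(\Omega)^2}\iint_{\Omega\times\Omega}\operatorname{Re}K(r\zeta,r\eta)\,dm\,dm\le4K_0 .
\]
So there are $\zeta_1,\dots,\zeta_N\in\Omega$ such that $z_i=r\zeta_i$ satisfy $\sum_{i\ne j}\operatorname{Re}K(z_i,z_j)\le4K_0N^2$. Fewer than $N/2$ indices $i$ can have $\sum_{j\ne i}\operatorname{Re}K(z_i,z_j)>8K_0N$. Let $J$ be the set of the others, so $|J|\ge N/2$.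

\emph{Upper bound.} Let $u_i=u(z_i)\le2\mu$. The Gram matrix of the normalized kernels of $H^2_d$ at the points $b(z_i)$, $i\in J$, is $G_{ij}=\sqrt{u_iu_j}\,K(z_i,z_j)$. The matrix $\operatorname{Re}G$ of real parts is symmetric, with positive entries, diagonal $1$ and row sums at most $1+2\mu\cdot8K_0N\le L:=1+32K_0$. By Schur's test $\|\operatorname{Re}G\|\le L$. The entrywise conjugate $\overline{G}=G^{T}$ is positive semidefinite along with $G$, so $0\le G\le G+\overline{G}=2\operatorname{Re}G\le2L\,I$. Thus $T=G-I$ is Hermitian with zero diagonal and $\|T\|\le2L$.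

\emph{Paving.} Apply Theorem~\ref{thm:paving} with $\epsilon=1/(4L)$ and let $J'$ be the largest set of the partition. Then $|J'|\ge|J|/p\ge1/(2p\mu)$ and $\frac12I\le G_{J'}\le\frac32I$, where $p$ depends only on $K_0$. By Lemma~\ref{lem:interp}(b) the points $b(z_i)$, $i\in J'$, are distinct and $\sqrt3$-interpolating for $\operatorname{Mult}(H^2_d)$. By (T2) the $z_i$, $i\in J'$, are $\sqrt3C_0$-interpolating for $\operatorname{Mult}(\mathcal{H})$, and Lemma~\ref{lem:interp}(a) with $f=1$ gives $|J'|/S(1-r^2)\le3C_0^2$. Therefore $\mu(r)\ge1/(6pC_0^2\,S(1-r^2))$, and $p$, $C_0$ do not depend on $r$.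
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Suppose $b$ induces a surjection and let $h=1-r^2<\frac12$. Since $1-r^{2n}=1-(1-h)^n\le\min(1,nh)$, Proposition~\ref{prop:lower} and \eqref{eq:mu} give
\[
c\le S(h)\mu(r)\le\sum_{n\ge1}\frac{|\hat b(n)|^2}{a_n}\cdot S(h)\,a_n\min(1,nh).
\]
The factors $S(h)a_n\min(1,nh)$ are bounded uniformly in $n$ and $h$ by the second hypothesis, and for fixed $n$ they are at most $n\,hS(h)\to0$ by the first. By \eqref{eq:energy} and dominated convergence the right side tends to $0$ as $h\to0$, a contradiction.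
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
For $\mathcal{D}_a$ we have $hS(h)=h^{1-a}\to0$. By \eqref{eq:coeff} and $\min(1,t)\le t^{1-a}$, we get $a_n\min(1,nh)\le Cn^{a-1}(nh)^{1-a}=Ch^{1-a}$ for $n\ge1$. Hence $S(h)\sup_na_n\min(1,nh)\le Ch^{1-2a}$, which is bounded on $(0,\frac12)$ when $a\le\frac12$. Theorem~\ref{thm:C} applies.
\end{proof}

In words: for $\mathcal{D}_a$ the mean of $1-|b|^2$ must be at least $ch^a$, as it is for $\Phi$, where $1-\|\Phi(z)\|^2=(1-|z|^2)^a$, while finite energy makes it $o(h^{1-a})$. Both halves of the hypothesis on $b$ are needed. Surjectivity enters only through (T1) in Lemma~\ref{lem:boundary}; a constant $b$ maps multipliers to multipliers for every $a$. Conversely, for $b(z)=z$ every multiplier of $\mathcal{D}_a$ is $\varphi\circ b$ with $\varphi\in H^\infty$, but composition does not map into $\operatorname{Mult}(\mathcal{D}_a)$, by Example~\ref{ex:circulant} and the closed graph theorem.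

\begin{example}
Kaluza's lemma states that if $a_0=1$, $a_n>0$ and $a_n^2\le a_{n-1}a_{n+1}$ for $n\ge1$, then $1-1/\sum a_nx^n$ has nonnegative Taylor coefficients; by (K3) the space is then a complete Pick space. This holds for $a_n=(n+1)^{-t}$, $t>0$, because $n(n+2)\le(n+1)^2$. For $t=1$, the Dirichlet space, $S(h)=(1-h)^{-1}\log\frac1h$ and $a_n\min(1,nh)\le h$. For $\frac12\le t<1$, comparison with \eqref{eq:coeff} for $a=1-t$ gives $S(h)\asymp h^{t-1}$, and $a_n\min(1,nh)\le n^{-t}(nh)^t=h^t$. In both cases the hypotheses of Theorem~\ref{thm:C} hold.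
\end{example}

\begin{proof}[Proof of Proposition~\ref{prop:D}]
Suppose $d=1$. The function $z$ is a multiplier of $\mathcal{D}_a$, since $\|z^{n+1}\|^2/\|z^n\|^2=\frac{n+1}{n+a}\le\frac1a$ and the monomials are orthogonal. So $z=\varphi\circ b$ for some $\varphi$, and $b$ is injective. By Lemma~\ref{lem:boundary}, which holds for all $a\in(0,1)$, $b$ is an inner function. Frostman's theorem provides a disc automorphism $\phi$ such that $\phi\circ b$ is a Blaschke product. A nonconstant Blaschke product has a zero; an injective one has only one zero, and it is simple because the derivative of an injective holomorphic function does not vanish. Hence $\phi\circ b$, and then $b$, is an automorphism of $\mathbb{D}$, and $\operatorname{Mult}(\mathcal{D}_a)=\{\varphi\circ b:\varphi\in H^\infty\}=H^\infty$. But $\operatorname{Mult}(\mathcal{D}_a)\subset\mathcal{D}_a$, while $\sum_jj^{-2}z^{2^j}$ lies in $H^\infty$ and not in $\mathcal{D}_a$, since $\sum_jj^{-4}2^{j(1-a)}=\infty$.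
\end{proof}

\section{A finite-dimensional substitute for $\Phi$}\label{sec:curve}

We first show that \eqref{eq:main} is all that Theorem~\ref{thm:B} requires.

\begin{lemma}\label{lem:surj}
Let $a\in(0,1)$, $0<\varepsilon_0<1$, and let $b:\mathbb{D}\to\mathbb{B}_d$ satisfy \eqref{eq:main}. Then $b$ induces a surjection onto $\operatorname{Mult}(\mathcal{D}_a)$ with the norm bounds of Theorem~\ref{thm:B}.
\end{lemma}

\begin{proof}
Let $\mathcal{K}=\mathcal{H}(\frac13K_b)$. By (K2), $\mathcal{K}=\mathcal{D}_a$ as sets and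
\[
(1+\varepsilon_0)^{-1}\|f\|^2_{\mathcal{D}_a}\le\|f\|^2_{\mathcal{K}}\le(1-\varepsilon_0)^{-1}\|f\|^2_{\mathcal{D}_a}.
\]
So the multiplier algebras coincide, and each of the two multiplier norms is at most $q$ times the other; for instance $\|\psi f\|^2_{\mathcal{D}_a}\le(1+\varepsilon_0)\|\psi\|^2_{\operatorname{Mult}(\mathcal{K})}\|f\|^2_{\mathcal{K}}\le q^2\|\psi\|^2_{\operatorname{Mult}(\mathcal{K})}\|f\|^2_{\mathcal{D}_a}$. It suffices to show that $\varphi\mapsto\varphi\circ b$ maps the closed unit ball $\mathcal{B}$ of $\operatorname{Mult}(H^2_d)$ onto that of $\operatorname{Mult}(\mathcal{K})$, which by (K1) consists of the $\psi$ with $(1-\psi(z)\overline{\psi(w)})K_b(z,w)\ge0$.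

If $\varphi\in\mathcal{B}$, then $(1-\varphi(x)\overline{\varphi(y)})/(1-\langle x,y\rangle)\ge0$ on $\mathbb{B}_d$, and putting $x=b(z)$, $y=b(w)$ gives the required positivity for $\psi=\varphi\circ b$.

Conversely, let $\psi$ be in the unit ball of $\operatorname{Mult}(\mathcal{K})$. The map $b$ is injective: if $b(z)=b(w)$, the kernel functions of $\mathcal{K}$ at $z$ and $w$ coincide, so all functions in $\mathcal{K}=\mathcal{D}_a$ agree at $z$ and $w$, and the identity function is one of them. By the Pick property of $H^2_d$, for each finite $Z\subset\mathbb{D}$ the set $\mathcal{B}_Z=\{\varphi\in\mathcal{B}:\varphi(b(z))=\psi(z)\text{ for }z\in Z\}$ is nonempty. By (K1), $\mathcal{B}$ is a set of functions bounded by $1$ that is closed under pointwise limits of nets, so it is compact in the topology of pointwise convergence by Tychonoff's theorem. The sets $\mathcal{B}_Z$ are closed and $\mathcal{B}_Z\cap\mathcal{B}_{Z'}=\mathcal{B}_{Z\cup Z'}$, so they have a common element $\varphi$, and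 $\varphi\circ b=\psi$.
\end{proof}

From now on $C,c$ are positive constants that depend only on $a$ (and on exponents chosen in terms of $a$) and may change from line to line. The goal of this section is the following approximate version of the identity $1-\langle\Phi(z),\Phi(w)\rangle=(1-z\overline{w})^a$. The disc algebra consists of the continuous functions on $\overline{\mathbb{D}}$ that are holomorphic in $\mathbb{D}$.

\begin{proposition}\label{prop:curve}
Let $a\in(0,1)$. There is $C_1$, depending only on $a$, such that for every integer $A\ge2$ there are $d\in\mathbb{N}$ and $F:\overline{\mathbb{D}}\to\mathbb{C}^d$ with components in the disc algebra, $|F|^2=3$ on $\mathbb{T}$, and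
\[
\big|\,3-\langle F(z),F(w)\rangle-(1-z\overline{w})^a\big|\le C_1A^{-a/2}|z-w|^a\qquad(z,w\in\mathbb{T}).
\]
\end{proposition}

The map $\Phi$ spends one coordinate on each frequency. Two economies are available. Within a block $A^k\le n<A^{k+1}$, neighboring frequencies are nearly indistinguishable at the scales where the block matters, so they can be rounded to a bounded number $N$ of values; the block becomes a vector $v_k(z)\in\mathbb{C}^N$. To get a finite total, the blocks must then share coordinates. The plain sum $\sum v_k$ in $\mathbb{C}^N$ does not work, since the error has to vanish at $z=w$ and the cross terms $\langle v_k(z),v_l(z)\rangle$ do not. The remedy is to rotate each new block, by a unitary depending on $z$, into the orthogonal complement of the sum built so far.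

\begin{example}\label{ex:two}
Take two monomials $\sqrt\beta z^p$ and $\sqrt\gamma z^n$ with $p<n$ and $\beta,\gamma\le1$, and work in $\mathbb{C}^2$. Start from $F_0=(1,0)$ and put $F_1=(1,\sqrt\beta z^p)$. On $\mathbb{T}$ the unit vector $(-\sqrt\beta\,\overline{z}^p,1)/\sqrt{1+\beta}$ is orthogonal to $F_1$. It is not analytic, but its product with $z^n$ is. With $\lambda=\sqrt{\gamma/(1+\beta)}$ let
\[
F_2=F_1+\lambda z^n(-\sqrt\beta\,\overline{z}^p,1)=\big(1-\lambda\sqrt\beta z^{n-p},\ \sqrt\beta z^p+\lambda z^n\big),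
\]
so that $|F_2|^2=1+\beta+\gamma$ on $\mathbb{T}$. Let $x=z\overline{w}$ and expand $\langle F_2(z),F_2(w)\rangle$. The cross terms combine to $z^n\overline{w}^p-z^{n-p}=z^{n-p}(x^p-1)$ and $z^p\overline{w}^n-\overline{w}^{n-p}=\overline{w}^{n-p}(x^p-1)$, and $\lambda^2(\beta x^{n-p}+x^n)-\gamma x^n=-\lambda^2\beta x^{n-p}(x^p-1)$. Hence
\[
\langle F_2(z),F_2(w)\rangle-(1+\beta x^p+\gamma x^n)=(x^p-1)\big[\lambda\sqrt\beta(z^{n-p}+\overline{w}^{n-p})-\lambda^2\beta x^{n-p}\big],
\]
which has modulus at most $3\sqrt{\beta\gamma}\min(2,p\delta)$, where $\delta=|z-w|$. For the sizes $\beta=p^{-a}$, $\gamma=n^{-a}$ that blocks of $\Phi$ have, this is at most $6(p/n)^{a/2}p^{-a}\min(1,p\delta)\le6(p/n)^{a/2}\delta^a$. So two coordinates do the work of three, at the cost of an error that is small relative to $\delta^a$ when $n/p$ is large.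
\end{example}

Both analyticity and the smallness of the error rest on the gap between $p$ and $n$. Consecutive blocks have no gap, so we treat even and odd blocks separately. Each of the two families starts from its own unit vector, which accounts for $3=1+1+\sum c_n$.

\begin{proof}[Proof of Proposition~\ref{prop:curve}]
Throughout, $z,w\in\mathbb{T}$, $z\ne w$, $\delta=|z-w|\le2$, and $x=z\overline{w}$, so $|1-x|=\delta$ and $|1-x^l|\le\min(2,l\delta)$. For $T\ge1$ we have $\sum_{n\ge T}n^{-1-a}\le(1+\frac1a)T^{-a}$.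

\emph{Step 1: rounding.} Let $B_k=[A^k,A^{k+1})\cap\mathbb{Z}$ for $k\ge0$, and $\beta_k=\sum_{n\in B_k}c_n\le CA^{-ka}$. For $n\in B_0$ let $n'=n$, and for $n\in B_k$, $k\ge1$, let $n'=A^{k-1}\lfloor n/A^{k-1}\rfloor$. Since $A^{k-1}$ divides $A^k$, we have $n'\in B_k$, and $0\le n-n'<A^{k-1}$. On each block $n'$ takes at most $N=A^2-A$ values. Let $v_k(z)\in\mathbb{C}^N$ have entries $\gamma_{k,p}^{1/2}z^p$, padded by zeros, where $p$ runs over these values and $\gamma_{k,p}=\sum_{n\in B_k,\,n'=p}c_n$. Then $\langle v_k(z),v_k(w)\rangle=\sum_{n\in B_k}c_nx^{n'}$ and $|v_k|^2=\beta_k$ on $\mathbb{T}$. Since $(1-x)^a=\sum c_n(1-x^n)$,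
\[
\Big|\sum_{k\ge0}\big(\beta_k-\langle v_k(z),v_k(w)\rangle\big)-(1-x)^a\Big|\le\sum_nc_n|x^n-x^{n'}|\le C\sum_{k\ge1}A^{-ka}\min(2,A^{k-1}\delta).
\]
With $t=A^{k-1}\delta$ the $k$th term is $A^{-a}\delta^at^{-a}\min(2,t)$, and \eqref{eq:geom} with $T=1$, applied to $t^{1-a}$ and $t^{-a}$, gives
\begin{equation}\label{eq:round}
\Big|\sum_{k\ge0}\big(\beta_k-\langle v_k(z),v_k(w)\rangle\big)-(1-z\overline{w})^a\Big|\le CA^{-a}\delta^a .
\end{equation}

\emph{Step 2: sharing coordinates.} Fix $\sigma\in\{0,1\}$, let $k_j=2j+\sigma$ for $j\ge0$, and in Steps 2--4 write $v_j,\beta_j$ for $v_{k_j},\beta_{k_j}$. Work in $\mathbb{C}^{1+N}=\mathbb{C}e_0\oplus\mathbb{C}^N$, with $v_j$ in the second summand. Let $E_0=1$ and $E_{j+1}=E_j+\beta_j$, so $1\le E_j\le2$. We construct unitary-valued $U_j$ on $\mathbb{T}$ such that the $j$th partial sum is $F_j=\sqrt{E_j}\,U_je_0$; then $U_j$ maps $\mathbb{C}^N$ onto the orthogonal complement of $F_j$, and $U_jv_j$ is the vector to add. Put $\alpha_j=\sqrt{E_j/E_{j+1}}$,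 a constant, and $y_j=v_j/\sqrt{E_{j+1}}$, so $\alpha_j^2+|y_j|^2=1$ on $\mathbb{T}$. Define
\[
W_j=\begin{pmatrix}\alpha_j&-y_j^*\\ y_j&I-\dfrac{y_jy_j^*}{1+\alpha_j}\end{pmatrix},\qquad U_0=I,\qquad U_{j+1}=U_jW_j,\qquad F_j=\sqrt{E_j}\,U_je_0 .
\]
The matrix $W_j$ is unitary on $\mathbb{T}$. Indeed, drop the index and use $|y|^2/(1+\alpha)=1-\alpha$. The first column $(\alpha,y)$ is a unit vector, and for $\xi\in\mathbb{C}^N$ the vector $W(0,\xi)=(-y^*\xi,\ \xi-\frac{y^*\xi}{1+\alpha}y)$ satisfies
\[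
\langle W(0,\xi),(\alpha,y)\rangle=y^*\xi\,\big(-\alpha+1-(1-\alpha)\big)=0,
\]
\[
|W(0,\xi)|^2=|\xi|^2+|y^*\xi|^2\Big(1-\frac2{1+\alpha}+\frac{1-\alpha}{1+\alpha}\Big)=|\xi|^2 .
\]
Consequently $|F_j|^2=E_j$ on $\mathbb{T}$ and
\begin{equation}\label{eq:rec}
F_{j+1}=\sqrt{E_{j+1}}\,U_j(\alpha_je_0+y_j)=U_j(\sqrt{E_j}\,e_0+v_j)=F_j+U_jv_j .
\end{equation}
Because $\alpha_i$ is constant, the entries of $W_i$ are trigonometric polynomials, and their degree is less than $A^{k_i+1}$. So the entries of $U_j=W_0\cdots W_{j-1}$ have degree at most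
\[
\sum_{i<j}A^{2i+\sigma+1}<A^{k_j}\frac{A}{A^2-1}<A^{k_j}.
\]
As $v_j$ has only frequencies $\ge A^{k_j}$, the function $U_jv_j$ is an analytic polynomial. On $\mathbb{T}$ its norm is $\sqrt{\beta_j}\le CA^{-k_ja/2}$, which is summable. By the maximum principle the polynomials $F_j=e_0+\sum_{i<j}U_iv_i$ converge uniformly on $\overline{\mathbb{D}}$ to some $F^{(\sigma)}$ with components in the disc algebra, and $|F^{(\sigma)}|^2=E_\infty:=1+\sum_j\beta_j$ on $\mathbb{T}$.

\emph{Step 3: the error of one rotation.} Let $\omega_j=\|U_j(z)-U_j(w)\|$ and $V=U_j(w)^*U_j(z)$, so $\|V-I\|=\omega_j$. By \eqref{eq:rec}, $\langle F_{j+1}(z),F_{j+1}(w)\rangle=\langle V(\sqrt{E_j}e_0+v_j(z)),\sqrt{E_j}e_0+v_j(w)\rangle$. The term $E_j\langle Ve_0,e_0\rangle$ is $\langle F_j(z),F_j(w)\rangle$, and in the cross terms $V$ may be replaced by $V-I$ because $v_j\perp e_0$. Thus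
\begin{multline*}
\langle F_{j+1}(z),F_{j+1}(w)\rangle-\langle F_j(z),F_j(w)\rangle-\langle v_j(z),v_j(w)\rangle\\
=\langle(V-I)v_j(z),v_j(w)\rangle+\sqrt{E_j}\langle(V-I)e_0,v_j(w)\rangle+\sqrt{E_j}\langle(V-I)v_j(z),e_0\rangle,
\end{multline*}
which has modulus at most $(\beta_j+2\sqrt{2\beta_j})\,\omega_j\le CA^{-k_ja/2}\omega_j$. Summing over $j$, with $\langle F_0(z),F_0(w)\rangle=1$,
\begin{equation}\label{eq:err}
\Big|E_\infty-\langle F^{(\sigma)}(z),F^{(\sigma)}(w)\rangle-\sum_j\big(\beta_j-\langle v_j(z),v_j(w)\rangle\big)\Big|\le C\sum_jA^{-k_ja/2}\omega_j .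
\end{equation}

\emph{Step 4: the oscillation of $U_j$.} Let $\Delta=y_i(z)-y_i(w)$. The off-diagonal part of $W_i(z)-W_i(w)$ sends $(\lambda,\xi)$ to $(-\Delta^*\xi,\lambda\Delta)$ and has norm at most $|\Delta|$. The lower right block has norm at most $\|y_i(z)y_i(z)^*-y_i(w)y_i(w)^*\|\le2|\Delta|$, since $|y_i|\le1$. As $E_{i+1}\ge1$ (this is what the starting vector $e_0$ secures), $\|W_i(z)-W_i(w)\|\le3|v_i(z)-v_i(w)|$. All factors are unitary, so telescoping gives $\omega_j\le3\sum_{i<j}|v_i(z)-v_i(w)|$. Now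
\[
|v_i(z)-v_i(w)|^2=\sum_{n\in B_{k_i}}c_n|1-x^{n'}|^2\le C\sum_{n\in B_{k_i}}n^{-1-a}\min(4,n^2\delta^2).
\]
Using $n^2\delta^2$ throughout and $\sum_{n\le T}n^{1-a}\le T^{2-a}$, or using $4$ throughout, or extending the sum to all $n\ge1$ and splitting it at $T=2/\delta\ge1$, we obtain three bounds for $|v_i(z)-v_i(w)|$:
\[
(\alpha)\ \ CA^{(k_i+1)(1-a/2)}\delta,\qquad(\beta)\ \ CA^{-k_ia/2},\qquad(\gamma)\ \ C\delta^{a/2}.
\]
Let $t=A^{k_j}\delta$. For $i<j$ the gap gives $k_i+1\le k_j-1$, so $(\alpha)$ and \eqref{eq:geom} yield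
\[
\omega_j\le CA^{(k_j-1)(1-a/2)}\delta=C\delta^{a/2}(t/A)^{1-a/2}.
\]
A second bound comes from using $(\alpha)$ when $A^{k_i+1}\le1/\delta$, $(\beta)$ when $A^{k_i}\ge1/\delta$, and $(\gamma)$ for the at most one $i$ with $A^{k_i}<1/\delta<A^{k_i+1}$. By \eqref{eq:geom} the first group sums to at most $C\delta^{-(1-a/2)}\delta$ and the second to at most $C\delta^{a/2}$, so $\omega_j\le C\delta^{a/2}$. Since $A^{-k_ja/2}=\delta^{a/2}t^{-a/2}$,
\[
A^{-k_ja/2}\omega_j\le C\delta^a\,t^{-a/2}\min\big(1,(t/A)^{1-a/2}\big).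
\]
The values $t$ form a geometric progression of ratio $A^2$. By \eqref{eq:geom} with $T=A$, the terms $t^{1-a}A^{-(1-a/2)}$ with $t\le A$ sum to at most $CA^{1-a}A^{-(1-a/2)}=CA^{-a/2}$, and the terms $t^{-a/2}$ with $t>A$ sum to at most $CA^{-a/2}$. So the right side of \eqref{eq:err} is at most $CA^{-a/2}\delta^a$.

\emph{Conclusion.} Let $F=(F^{(0)},F^{(1)})$ and $d=2(1+N)$. Then $|F|^2=2+\sum_nc_n=3$ on $\mathbb{T}$, and adding \eqref{eq:err} for $\sigma=0,1$ to \eqref{eq:round} gives the estimate. For $z=w$ both sides vanish.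
\end{proof}

From now on $A$ is so large that $\varepsilon:=C_1A^{-a/2}\le\frac12$, and $b=F/\sqrt3$. Then $F$ is not constant, since otherwise Proposition~\ref{prop:curve} would read $|z-w|^a\le\frac12|z-w|^a$ on $\mathbb{T}$. By subharmonicity $|b|\le1$ on $\mathbb{D}$. If $|b(z_0)|=1$ for some $z_0\in\mathbb{D}$, the maximum principle gives $\langle b(\cdot),b(z_0)\rangle\equiv1$, and equality in the Cauchy--Schwarz inequality forces $b\equiv b(z_0)$, which is excluded. So $b$ maps $\mathbb{D}$ into $\mathbb{B}_d$, and $\frac13K_b=1/(3-\langle F(z),F(w)\rangle)$.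

\section{From pointwise bounds to positive kernels}\label{sec:form}

On $\overline{\mathbb{D}}\times\overline{\mathbb{D}}$ let
\[
D_0(z,w)=(1-z\overline{w})^a,\qquad D_1(z,w)=3-\langle F(z),F(w)\rangle,\qquad R=\frac1{D_1}-\frac1{D_0},
\]
so that $R=\frac13K_b-k_a$ on $\mathbb{D}\times\mathbb{D}$. Both $X=D_0$ and $X=D_1$ have the form
\begin{equation}\label{eq:X}
X(z,w)=\Lambda-\langle\Psi(z),\Psi(w)\rangle,\qquad\|\Psi\|^2=\Lambda\text{ on }\mathbb{T},\quad\|\Psi\|^2<\Lambda\text{ on }\mathbb{D},
\end{equation}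
with $(\Psi,\Lambda)=(\Phi,1)$ or $(F,3)$. For $z,w\in\mathbb{T}$ with $\rho=|z-w|>0$ we have $|D_0|=\rho^a$ and $|D_1-D_0|\le\varepsilon\rho^a$, hence
\begin{equation}\label{eq:size}
\tfrac12\rho^a\le|X(z,w)|\le\tfrac32\rho^a,\qquad|R(z,w)|=\frac{|D_0-D_1|}{|D_0||D_1|}\le2\varepsilon\rho^{-a}.
\end{equation}
All this information sits on the circle, so we first move the quadratic form of $R$ there. Let $s_w(\zeta)=(1-\overline{w}\zeta)^{-1}$ and $s=\frac{1-a}2$, and for $g\in L^2(\mathbb{T})$ put $\|g\|^2_{H^{\pm s}}=\sum_{n\in\mathbb{Z}}(1+|n|)^{\pm2s}|\hat g(n)|^2$.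

\begin{lemma}\label{lem:cauchy}
Let $w_1,\dots,w_p\in\mathbb{D}$, $\xi\in\mathbb{C}^p$ and $g=\sum\xi_is_{w_i}$. Then
\[
\sum_{i,l}\xi_i\overline{\xi_l}\,R(w_l,w_i)=\iint R(\zeta,\eta)g(\eta)\overline{g(\zeta)}\,dm\,dm,\qquad\|g\|^2_{H^{-s}}\le C\sum_{i,l}\xi_i\overline{\xi_l}\,k_a(w_l,w_i).
\]
\end{lemma}

\begin{proof}
Let $X=D_0$ or $D_1$. It is continuous on $\overline{\mathbb{D}}\times\overline{\mathbb{D}}$, holomorphic in $z$, antiholomorphic in $w$, and $\operatorname{Re}X\ge0$ by \eqref{eq:X}. For $\lambda>0$ the function $L_\lambda=1/(\lambda+X)$ has the same regularity. The Cauchy formula $f(w)=\int f\,\overline{s_w}\,dm$ for the disc algebra, applied to $L_\lambda(\cdot,w)$ and to $\overline{L_\lambda(\zeta,\cdot)}$, gives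
\[
L_\lambda(w',w)=\iint L_\lambda(\zeta,\eta)\,s_w(\eta)\overline{s_{w'}(\zeta)}\,dm(\eta)\,dm(\zeta)\qquad(w,w'\in\mathbb{D}).
\]
Since $\operatorname{Re}X\ge0$, we have $|\lambda+X|\ge|X|$, so $|L_\lambda(\zeta,\eta)|\le2|\zeta-\eta|^{-a}$ by \eqref{eq:size}, which is integrable as $a<1$. Dominated convergence as $\lambda\to0$ gives the same formula for $1/X$. Subtract the two cases, take $w=w_i$, $w'=w_l$, multiply by $\xi_i\overline{\xi_l}$ and sum. For the second claim, $\hat g(n)=\sum_i\xi_i\overline{w_i}^{\,n}$ for $n\ge0$ and $\hat g(n)=0$ for $n<0$, so $\sum_{i,l}\xi_i\overline{\xi_l}k_a(w_l,w_i)=\sum_{n\ge0}a_n|\hat g(n)|^2$, and $a_n\ge c(1+n)^{a-1}=c(1+n)^{-2s}$ by \eqref{eq:coeff}.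
\end{proof}

So \eqref{eq:main} follows once the boundary form of $R$ is bounded by a small multiple of $\|g\|^2_{H^{-s}}$. Identify $\mathbb{T}$ with $\mathbb{R}/\mathbb{Z}$ through $e(x)=e^{2\pi ix}$, and let $|x-y|\le\frac12$ be the distance in $\mathbb{R}/\mathbb{Z}$, so that $4|x-y|\le|e(x)-e(y)|\le2\pi|x-y|$. The size bound \eqref{eq:size} alone is not enough. The kernel $\varepsilon\,e(n(x-y))$ is bounded by $\varepsilon|x-y|^{-a}$, but its form at $g=e(nx)$ equals $\varepsilon$, while $\|g\|^2_{H^{-s}}=(1+n)^{-2s}$. An oscillating $g$ has small $H^{-s}$ norm, and to see this the kernel must be smooth. The following proposition, proved in Section~\ref{sec:haar}, says how smooth.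

\begin{proposition}\label{prop:form}
Let $0<a<1$, $s=\frac{1-a}2$ and $s<\tau<2s$. Let $R$ be continuous on $\{(x,y)\in(\mathbb{R}/\mathbb{Z})^2:x\ne y\}$ with $R(y,x)=\overline{R(x,y)}$, and suppose that for some $\kappa>0$, whenever $x\ne y$ and $|x-x'|,|y-y'|\le\frac1{16}|x-y|$,
\begin{itemize}
\item[(R1)] $|R(x,y)|\le\kappa|x-y|^{-a}$;
\item[(R2)] $|R(x,y)-R(x',y)|\le\kappa|x-x'|^\tau|x-y|^{-a-\tau}$;
\item[(R3)] $|R(x,y)-R(x',y)-R(x,y')+R(x',y')|\le\kappa|x-x'|^\tau|y-y'|^\tau|x-y|^{-a-2\tau}$.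
\end{itemize}
Then $\big|\iint R(x,y)g(y)\overline{g(x)}\,dx\,dy\big|\le C\kappa\|g\|^2_{H^{-s}}$ for all $g\in L^2$, with $C$ depending only on $a$ and $\tau$.
\end{proposition}

\begin{remark}
The condition $\tau<2s$ is a convenience, since (R2) and (R3) for one exponent imply them for smaller ones. The condition $\tau>s$ is essential. For $0<\tau\le s$ let $\phi(x)=\sum_{j\ge1}2^{-j\tau}e(2^jx)$. Then $|\phi(x)-\phi(x')|\le\sum_j2^{-j\tau}\min(2,2\pi2^j|x-x'|)\le C|x-x'|^\tau$ by \eqref{eq:geom}, so $R(x,y)=\phi(x)\overline{\phi(y)}$ satisfies (R1)--(R3). For $g=\sum_{j\le n}2^{j(2s-\tau)}e(2^jx)$ and $\sigma_n=\sum_{j\le n}2^{2j(s-\tau)}$ the form equals $\sigma_n^2$ while $\|g\|^2_{H^{-s}}\le\sigma_n$, and $\sigma_n\to\infty$.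
\end{remark}

The maps $\Phi$ and $F$ are H\"older continuous of order $a/2$ on $\mathbb{T}$, and this is the smoothness that $R$ inherits. The inequality $a/2>s=\frac{1-a}2$ is equivalent to $a>\frac12$. It leaves room for an exponent $\tau$ strictly between $s$ and $a/2$, and the room between $\tau$ and $a/2$ is spent on making $\kappa$ small.

\begin{lemma}\label{lem:smooth}
Let $0<\tau<\frac a2$ and $\theta=2\tau/a\in(0,1)$. The kernel $R=1/D_1-1/D_0$ on $\mathbb{T}$ is Hermitian and satisfies \emph{(R1)--(R3)} with $\kappa=C\varepsilon^{1-\theta}$, where $C$ does not depend on $A$.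
\end{lemma}

\begin{proof}
Let $X$, $\Psi$ be as in \eqref{eq:X} and let all points lie on $\mathbb{T}$. By \eqref{eq:size}, $\|\Psi(z)-\Psi(w)\|^2=2\operatorname{Re}X(z,w)\le3|z-w|^a$. Writing $\Psi(w)=(\Psi(w)-\Psi(z'))+\Psi(z')$ in $X(z,w)-X(z',w)=\langle\Psi(z')-\Psi(z),\Psi(w)\rangle$ gives the first identity below, and the second is a direct expansion:
\begin{align*}
X(z,w)-X(z',w)&=X(z,z')+\langle\Psi(z')-\Psi(z),\Psi(w)-\Psi(z')\rangle,\\
X(z,w)-X(z',w)-X(z,w')+X(z',w')&=-\langle\Psi(z)-\Psi(z'),\Psi(w)-\Psi(w')\rangle .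
\end{align*}
Let $\rho=|z-w|>0$, $u=|z-z'|/\rho\le\frac14$ and $v=|w-w'|/\rho\le\frac14$. All distances from a point of $\{z,z'\}$ to a point of $\{w,w'\}$ lie in $[\rho/2,3\rho/2]$. Write $X_{00}=X(z,w)$, $X_{10}=X(z',w)$, $X_{01}=X(z,w')$, $X_{11}=X(z',w')$; all four have modulus between $c\rho^a$ and $C\rho^a$. The first identity, with $w$ or $w'$ in the second slot, gives
\[
|X_{10}-X_{00}|,\ |X_{11}-X_{01}|\le\tfrac32(u\rho)^a+3(u\rho)^{a/2}(3\rho/2)^{a/2}\le C\rho^au^{a/2}.
\]
Since $X(w,z)=\overline{X(z,w)}$, also $|X_{01}-X_{00}|,|X_{11}-X_{10}|\le C\rho^av^{a/2}$. The second identity bounds the mixed difference by $3\rho^a(uv)^{a/2}$. Therefore $|X_{00}^{-1}-X_{10}^{-1}|\le C\rho^{-a}u^{a/2}$. For the mixed difference of $1/X$, subtract $\frac1{X_{01}}-\frac1{X_{11}}=\frac{X_{11}-X_{01}}{X_{01}X_{11}}$ from $\frac1{X_{00}}-\frac1{X_{10}}=\frac{X_{10}-X_{00}}{X_{00}X_{10}}$ to get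
\[
\frac{(X_{10}-X_{00})-(X_{11}-X_{01})}{X_{00}X_{10}}+(X_{11}-X_{01})\,\frac{X_{01}(X_{11}-X_{10})+X_{10}(X_{01}-X_{00})}{X_{00}X_{10}X_{01}X_{11}},
\]
where we used $X_{01}X_{11}-X_{00}X_{10}=X_{01}(X_{11}-X_{10})+X_{10}(X_{01}-X_{00})$. Both terms have modulus at most $C\rho^{-a}(uv)^{a/2}$.

Thus the first and the mixed difference of $R$ are bounded by $C\rho^{-a}u^{a/2}$ and $C\rho^{-a}(uv)^{a/2}$. These bounds are not small. But by \eqref{eq:size} each of the four values of $R$ has modulus at most $2\varepsilon(\rho/2)^{-a}$, so both differences are also at most $16\varepsilon\rho^{-a}$. The geometric means with weights $\theta$ and $1-\theta$ are $C\varepsilon^{1-\theta}\rho^{-a}u^\tau$ and $C\varepsilon^{1-\theta}\rho^{-a}(uv)^\tau$, as $\theta a/2=\tau$. Finally, if $|x-x'|\le\frac1{16}|x-y|$, then $|e(x)-e(x')|\le\frac{2\pi}{16}\cdot\frac\rho4<\frac\rho4$, so the estimates apply, and chordal distance is comparable to distance in $\mathbb{R}/\mathbb{Z}$. This gives (R2) and (R3), and (R1)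 follows from \eqref{eq:size} and $\varepsilon\le\varepsilon^{1-\theta}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Since $a>\frac12$ we have $s<\frac a2$, so we can fix $\tau$ with $s<\tau<\min(\frac a2,2s)$. By Lemma~\ref{lem:cauchy}, Lemma~\ref{lem:smooth} and Proposition~\ref{prop:form},
\[
\Big|\sum_{i,l}\xi_i\overline{\xi_l}\big(\tfrac13K_b-k_a\big)(w_l,w_i)\Big|\le C_2\,\varepsilon^{1-\theta}\sum_{i,l}\xi_i\overline{\xi_l}\,k_a(w_l,w_i)
\]
for all finite families in $\mathbb{D}$, with $C_2$ independent of $A$. As $\varepsilon=C_1A^{-a/2}\to0$, we may choose $A$ with $C_2\varepsilon^{1-\theta}\le\varepsilon_0$, which is \eqref{eq:main}. The map $b=F/\sqrt3$ has the stated regularity by Proposition~\ref{prop:curve}, and Lemma~\ref{lem:surj} gives the rest.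
\end{proof}

For $a\le\frac12$ the map $b$ of Section~\ref{sec:curve} still exists and satisfies \eqref{eq:size} with $\varepsilon$ as small as we like, but \eqref{eq:main} fails for it, by Theorem~\ref{thm:A} and Lemma~\ref{lem:surj}.

\section{The quadratic form estimate}\label{sec:haar}

We prove Proposition~\ref{prop:form}. Note that $1-a=2s$, so $s<\tau<2s$ means
\[
a+\tau<1<a+2\tau,\qquad\eta:=\tau-s\in(0,s).
\]
By (R1), $a<1$ and Schur's test, the integral operator $R$ with kernel $R(x,y)$ is bounded on $L^2$, the double integral converges absolutely and equals $\langle Rg,g\rangle$, and $R$ is self-adjoint. The hypotheses on $R$ are local in space and the norm $\|\cdot\|_{H^{-s}}$ is defined by frequencies. The Haar system mediates: its projections have kernels with small support and mean zero, which is what (R2) and (R3) can use, and for $s<\frac12$ it still controls the $H^{-s}$ norm in the direction we need.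

For a dyadic interval $J\subset[0,1)$, the Haar function $h_J$ equals $|J|^{-1/2}$ on the left half of $J$, $-|J|^{-1/2}$ on the right half, and $0$ elsewhere. Together with $1$ these functions form an orthonormal basis of $L^2$. Let $Q_j$, $j\ge0$, be the projection onto the span of the $h_J$ with $|J|=\ell_j:=2^{-j}$, let $Q_{-1}$ be the projection onto constants, and let $\ell_{-1}=1$. The kernels are $Q_j(x,y)=\sum_{|J|=\ell_j}h_J(x)h_J(y)$ and $Q_{-1}(x,y)=1$. They are real and symmetric, vanish unless $|x-y|\le\ell_j$, and satisfy $\int|Q_j(x,y)|\,dy=1$; for $j\ge0$ also $\int Q_j(x,y)\,dy=0$.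

\begin{lemma}\label{lem:blocks}
For $j,k\ge-1$, $\|Q_jRQ_k\|\le C\kappa\,\ell_j^s\ell_k^s\,2^{-\eta|j-k|}$.
\end{lemma}

\begin{proof}
Since $(Q_jRQ_k)^*=Q_kRQ_j$, we may assume $j\ge k$, so $\ell_j\le\ell_k$ and $\ell_j/\ell_k\le2\cdot2^{-(j-k)}$. The kernel of $Q_jRQ_k$ is $T(z,w)=\iint Q_j(z,u)R(u,v)Q_k(v,w)\,du\,dv$. By Schur's test it suffices to bound $\int|T(z,w)|\,dw$ and $\int|T(z,w)|\,dz$ by $C\kappa\ell_j^s\ell_k^s(\ell_j/\ell_k)^\eta$. Below, the mean-zero property of $Q_i$ is used only on regions where some distance is at least $16\ell_i$. These regions are empty for $i=-1$, so the argument covers all cases.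

\emph{Far part: $|z-w|\ge16\ell_k$.} Both kernels have mean zero, so
\[
T(z,w)=\iint Q_j(z,u)Q_k(v,w)\big[R(u,v)-R(z,v)-R(u,w)+R(z,w)\big]\,du\,dv ,
\]
because each added term is independent of $u$ or of $v$. On the support, $|u-z|\le\ell_j$ and $|v-w|\le\ell_k$ are at most $\frac1{16}|z-w|$, so (R3) gives $|T(z,w)|\le\kappa\ell_j^\tau\ell_k^\tau|z-w|^{-a-2\tau}$. Since $a+2\tau>1$, the integral over the far part, in $z$ or in $w$, is at most
\[
C\kappa\,\ell_j^\tau\ell_k^{1-a-\tau}=C\kappa\,\ell_j^\tau\ell_k^{2s-\tau}=C\kappa\,\ell_j^s\ell_k^s(\ell_j/\ell_k)^\eta .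
\]

\emph{Near part: $|z-w|<16\ell_k$.} Let $Y(z,v)=\int Q_j(z,u)R(u,v)\,du$. Then $|T(z,w)|\le\int|Y(z,v)||Q_k(v,w)|\,dv$, and $|v-z|<17\ell_k$ on the support. Since $|Q_k(v,w)|$ has integral $1$ in each variable, Fubini's theorem bounds the integral in $w$ by $\int_{|v-z|<17\ell_k}|Y(z,v)|\,dv$ and the integral in $z$ by $\sup_v\int_{|v-z|<17\ell_k}|Y(z,v)|\,dz$. We split these integrals at $|v-z|=16\ell_j$.

If $|v-z|\ge16\ell_j$, then $Y(z,v)=\int Q_j(z,u)[R(u,v)-R(z,v)]\,du$, and (R2) gives $|Y(z,v)|\le\kappa\ell_j^\tau|z-v|^{-a-\tau}$. Since $a+\tau<1$, the integral over $|v-z|<17\ell_k$ in either variable is at most $C\kappa\ell_j^\tau\ell_k^{1-a-\tau}$, the same bound as in the far part.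

If $|v-z|<16\ell_j$, then $|Y(z,v)|\le\int_{|u-v|<17\ell_j}|Q_j(z,u)|\,\kappa|u-v|^{-a}\,du$ by (R1). Integrating in $v$ first and then in $u$, or in $z$ first and then in $u$, gives in both cases at most
\[
\kappa\int_{|t|<17\ell_j}|t|^{-a}\,dt\le C\kappa\,\ell_j^{2s}=C\kappa\,\ell_j^s\ell_k^s(\ell_j/\ell_k)^s\le C\kappa\,\ell_j^s\ell_k^s(\ell_j/\ell_k)^\eta .\qedhere
\]
\end{proof}

Let $\mathcal{N}(g)^2=\sum_{j\ge-1}\ell_j^{2s}\|Q_jg\|^2\le\|g\|^2$, where $\|\cdot\|$ is the $L^2$ norm. We want $\mathcal{N}(g)\le C\|g\|_{H^{-s}}$. It is easier to prove the dual inequality, because the $H^s$ norm can be read off from translates and the translates of a step function are explicit.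

\begin{lemma}\label{lem:haar}
Let $0<s<\frac12$. Then $\|f\|^2_{H^s}\le C\sum_{j\ge-1}\ell_j^{-2s}\|Q_jf\|^2$ for $f\in L^2$, and $\mathcal{N}(g)\le C\|g\|_{H^{-s}}$ for $g\in L^2$.
\end{lemma}

\begin{proof}
Let $f_j=Q_jf$. For $j\ge0$, $f_j$ is constant on the dyadic intervals of length $\lambda=2^{-j-1}$. Let $\nu_i$ be its values in cyclic order, so $\|f_j\|^2=\lambda\sum|\nu_i|^2$. For $0<t\le\lambda$, the function $f_j(\cdot+t)-f_j$ equals $\nu_{i+1}-\nu_i$ on the last piece of length $t$ of the $i$th interval and vanishes elsewhere, so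
\[
\|f_j(\cdot+t)-f_j\|^2=t\sum_i|\nu_{i+1}-\nu_i|^2\le4(t/\lambda)\|f_j\|^2 .
\]
For all $t$ the left side is at most $4\|f_j\|^2$. Hence $\|f_j(\cdot+t)-f_j\|^2\le8\min(1,2^jt)\|f_j\|^2$. Let $x_j=2^{sj}\|f_j\|$ and $\chi(n)=2^{-sn}\min(1,2^{n/2})$. The constant $f_{-1}$ is unchanged by translation, so for $2^{-i-1}<t\le2^{-i}$ the triangle inequality gives
\[
t^{-s}\|f(\cdot+t)-f\|\le C2^{si}\sum_{j\ge0}\min(1,2^{(j-i)/2})\|f_j\|=C\sum_{j\ge0}\chi(j-i)\,x_j .
\]
The sum $\chi_0=\sum_{n\in\mathbb{Z}}\chi(n)$ is finite because $0<s<\frac12$. By the Cauchy--Schwarz inequality $(\sum_j\chi(j-i)x_j)^2\le\chi_0\sum_j\chi(j-i)x_j^2$. Integrating against $dt/t$ over $(2^{-i-1},2^{-i}]$ and summing over $i\ge1$,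
\[
\int_0^{1/2}\|f(\cdot+t)-f\|^2\,t^{-1-2s}\,dt\le C\sum_{j\ge0}x_j^2 .
\]
By Parseval's identity the left side is $\sum_n|\hat f(n)|^2\int_0^{1/2}4\sin^2(\pi nt)\,t^{-1-2s}\,dt$. For $n\ne0$ the substitution $t=t'/|n|$ shows that the integral is at least $|n|^{2s}\int_0^{1/2}4\sin^2(\pi t')\,t'^{-1-2s}\,dt'=c|n|^{2s}$. Together with $1+|n|\le2|n|$ and $|\hat f(0)|=\|f_{-1}\|$ this gives the first inequality.

Given $g\in L^2$, let $f=\sum_j\ell_j^{2s}Q_jg\in L^2$. Then $\sum_j\ell_j^{-2s}\|Q_jf\|^2=\mathcal{N}(g)^2$, so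
\[
\mathcal{N}(g)^2=\langle g,f\rangle\le\|g\|_{H^{-s}}\|f\|_{H^s}\le C\|g\|_{H^{-s}}\mathcal{N}(g),
\]
and $\mathcal{N}(g)$ is finite.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:form}]
The partial sums $g_n=\sum_{j\le n}Q_jg$ converge to $g$ in $L^2$ and $R$ is bounded, so $\langle Rg,g\rangle=\lim_n\sum_{j,k\le n}\langle Q_jRQ_k\,Q_kg,Q_jg\rangle$. With $x_j=\ell_j^s\|Q_jg\|$, Lemma~\ref{lem:blocks} and $x_jx_k\le\frac12(x_j^2+x_k^2)$ give
\[
|\langle Rg,g\rangle|\le C\kappa\sum_{j,k}2^{-\eta|j-k|}x_jx_k\le C\kappa\sum_{n\in\mathbb{Z}}2^{-\eta|n|}\sum_jx_j^2=C\kappa\,\mathcal{N}(g)^2 ,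
\]
where the sum over $n$ converges because $\eta=\tau-s>0$. Since $s=\frac{1-a}2\in(0,\frac12)$, Lemma~\ref{lem:haar} completes the proof.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Hartz}
Michael Hartz, \emph{Embedding dimension of the Dirichlet space}, arXiv:2107.12941 (2021).

\bibitem{MSS}
Marcus, Spielman and Srivastava, \emph{Interlacing families II}, Ann. of Math. 182 (2015).

\end{thebibliography}
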